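\title{The bouquet class in topological recursion relations of degree $g$}

\begin{abstract}
The bouquet class on $\overline{\mathcal M}_{g,n}$ is the pushforward of the fundamental class of $\overline{\mathcal M}_{0,n+2g}$ under the map that glues $g$ pairs of points. We prove that no nonzero multiple of it is a combination of classes pushed forward from strata whose graphs have at least two vertices. In particular, its coefficient vanishes in every topological recursion relation of degree $g$ whose other terms have at least two vertices. The proof pairs the relation with a class built from stable maps of degree one to $\mathbb P^1$. We also show that, modulo classes with at least two vertices, every tautological class of codimension $g$ is a multiple of the bouquet class, and that for $\psi_1^{k_1}\cdots\psi_n^{k_n}$ the multiple is $\prod_i 8^{-k_i}/(2k_i+1)!!$.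
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Decorated classes}
We work over $\mathbb C$, and Chow groups have rational coefficients. For $2g-2+n>0$ let $\overline{\mathcal M}_{g,n}$ be the moduli space of stable curves of genus $g$ with $n$ markings, a smooth proper Deligne--Mumford stack of dimension $3g-3+n$. Let $\psi_i$ be the first Chern class of the cotangent line at the $i$th marking, and let $\kappa_d=\pi_*(\psi_{n+1}^{d+1})$, where $\pi$ forgets the last of $n+1$ markings.

A \emph{stable graph} $\Gamma$ of genus $g$ with $n$ legs is a connected graph with vertex set $V(\Gamma)$, edge set $E(\Gamma)$, legs $1,\dots,n$ and a genus $g_v\ge0$ at each vertex, such that $2g_v-2+n_v>0$ for all $v$ and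
\[
g=|E(\Gamma)|-|V(\Gamma)|+1+\sum_v g_v .
\]
Here $n_v$ is the number of legs and half-edges at $v$. Gluing the two markings of each edge defines a finite morphism
\[
\xi_\Gamma\colon \overline{\mathcal M}_\Gamma=\prod_{v}\overline{\mathcal M}_{g_v,n_v}\longrightarrow\overline{\mathcal M}_{g,n},
\]
whose image has codimension $|E(\Gamma)|$. A \emph{decorated class} is a pushforward $(\xi_\Gamma)_*\prod_v\alpha_v$, where $\alpha_v$ is a monomial in the $\psi$ and $\kappa$ classes of $\overline{\mathcal M}_{g_v,n_v}$. The tautological rings $R^*(\overline{\mathcal M}_{g,n})\subset A^*(\overline{\mathcal M}_{g,n})$ form the smallest system of $\mathbb Q$-subalgebras closed under pushforward along gluing and forgetful maps; they contain all decorated classes. A \emph{topological recursion relation of degree $g$} is a linear relation in codimension $g$ among decorated classes without $\kappa$ classes.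

For $0\le h\le g$ let $\Gamma_h$ be the graph with one vertex of genus $h$, with $g-h$ loops and all $n$ legs. These are all the stable graphs with one vertex. The class $(\xi_{\Gamma_0})_*1\in R^g(\overline{\mathcal M}_{g,n})$ is the \emph{bouquet class}; the general point of its support is an irreducible rational curve with $g$ nodes.

Call a decorated class \emph{reduced} if it has no $\kappa$ classes, no $\psi$ classes at vertices of genus $0$, and a $\psi$-monomial of degree less than $h$ at each vertex of genus $h\ge1$. The following question comes from the paper of Janda and Wang \cite{JW}.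

\begin{quote}
\emph{Let $0=c\,(\xi_{\Gamma_0})_*1+\cdots$ be a relation in $A^g(\overline{\mathcal M}_{g,n})$ with $c\in\mathbb Q$, in which the omitted terms are multiples of reduced classes whose graphs have at least two vertices. Must $c$ vanish?}
\end{quote}

To see what is being asked, note that $(\xi_{\Gamma_h})_*\alpha$ has codimension $g-h+\deg\alpha$. In codimension $g$ this forces $\deg\alpha=h$, which a reduced class allows only for $h=0$. So the bouquet class is the only reduced class of codimension $g$ with one vertex. Suppose now that a $\psi$-monomial of degree $g$ is written as a combination of reduced classes, as in $\psi_1=\frac1{24}(\xi_{\Gamma_0})_*1$ on $\overline{\mathcal M}_{1,1}$. The difference of two such expressions for the same monomial is a relation of the shape above. A positive answer therefore says that the coefficient of the bouquet class is an invariant of the monomial, and one can then ask for its value.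

\subsection*{Results}
The answer is yes, and of the hypotheses on the omitted terms only the number of vertices matters. Put
\[
N^g=\sum_{|V(\Gamma)|\ge2}(\xi_\Gamma)_*A^{\,g-|E(\Gamma)|}(\overline{\mathcal M}_\Gamma)\ \subset\ A^g(\overline{\mathcal M}_{g,n}).
\]

\begin{theorem}\label{thm:A}
There is a class $X_{g,n}\in A^{2g-3+n}(\overline{\mathcal M}_{g,n})$ such that $\deg(X_{g,n}\cdot\zeta)=0$ for all $\zeta\in N^g$ and $\deg\bigl(X_{g,n}\cdot(\xi_{\Gamma_0})_*1\bigr)=(-2)^g$. Hence, if $c\,(\xi_{\Gamma_0})_*1+\zeta=0$ with $\zeta\in N^g$, then $c=0$.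
\end{theorem}

The omitted terms in the question lie in $N^g$, so Theorem~\ref{thm:A} answers it. Only intersection numbers with $X_{g,n}$ are used, so the conclusion $c=0$ also holds if the equation $c\,(\xi_{\Gamma_0})_*1+\zeta=0$ is known only in cohomology or modulo numerical equivalence.

The same class computes the coefficient. For $\zeta\in A^g(\overline{\mathcal M}_{g,n})$ put $\varepsilon(\zeta)=(-2)^{-g}\deg(X_{g,n}\cdot\zeta)$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Every $\zeta\in R^g(\overline{\mathcal M}_{g,n})$ satisfies $\zeta\equiv\varepsilon(\zeta)\,(\xi_{\Gamma_0})_*1\pmod{N^g}$. So the image of $R^g$ in $A^g/N^g$ is exactly one-dimensional, spanned by the bouquet class.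
\item[(2)] Let integers $k_j\ge0$ be indexed by the $n+2(g-h)$ half-edges and legs of $\Gamma_h$, with $\sum_jk_j=h$. Then
\[
\varepsilon\Bigl((\xi_{\Gamma_h})_*\prod_j\psi_j^{k_j}\Bigr)=\prod_j\frac1{8^{k_j}(2k_j+1)!!}.
\]
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
A combination $\sum_{h,k}c_{h,k}(\xi_{\Gamma_h})_*\prod_j\psi_j^{k_j}$ of classes as in Theorem~\ref{thm:B}(2) lies in $N^g$ if and only if $\sum_{h,k}c_{h,k}\prod_j\frac1{8^{k_j}(2k_j+1)!!}=0$. If $k_1+\dots+k_n=g$, then
\[
\psi_1^{k_1}\cdots\psi_n^{k_n}\equiv\prod_{i=1}^n\frac1{8^{k_i}(2k_i+1)!!}\;(\xi_{\Gamma_0})_*1\pmod{N^g}.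
\]
\end{corollary}

\begin{proof}
The classes in question are tautological. By Theorem~\ref{thm:B}(1), a class $\zeta\in R^g$ lies in $N^g$ exactly when $\varepsilon(\zeta)=0$, and part (2) computes $\varepsilon$. The last formula is the case $h=g$.
\end{proof}

The last formula shows that the condition on the number of vertices cannot be dropped from Theorem~\ref{thm:A}: once the single one-vertex term $\psi_1^g$ is allowed next to $N^g$, there is a relation with $c\ne0$.

\subsection*{The method}
The quotient $A^g/N^g$ is the Chow group $A^g$ of the open substack of irreducible curves (Lemma~\ref{lem:irr}). So Theorem~\ref{thm:A} says that the bouquet class is nonzero there. This is not automatic: the substack is in general not proper, so cycles on it have no degree. The substitute is a test class of dimension $g$ on $\overline{\mathcal M}_{g,n}$ that is orthogonal to $N^g$. It has to annihilate a second vertex of any genus and yet survive on a loop. Section~\ref{sec:prelim} finds such a class by hand for $g=1$ and explains why $\psi$ and $\lambda$ monomials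 do not extend the argument. Section~\ref{sec:maps} constructs $X_{g,n}$ from maps of degree one to $\mathbb P^1$, on which all components but one are contracted, and Section~\ref{sec:restrict} restricts it to the boundary. Part (1) of Theorem~\ref{thm:B} follows from a vanishing theorem of Graber and Vakil (Section~\ref{sec:GV}); part (2) follows from torus localization (Section~\ref{sec:loc}) and the KdV equations (Section~\ref{sec:eval}).

\section{Gluing maps, the Hodge bundle, and genus one}\label{sec:prelim}

\subsection*{Standard facts}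
The image of $\xi_\Gamma$ consists of the curves whose dual graph becomes $\Gamma$ after contracting some edges. Under $\xi_\Gamma^*$ the class $\psi_i$ goes to $\psi_i$ on the factor carrying the leg $i$, and $\kappa_1$ goes to the sum of the classes $\kappa_1$ of the factors. Source and target are smooth and proper, and the projection formula gives
\begin{equation}\label{eq:proj}
\deg\bigl(X\cdot(\xi_\Gamma)_*\alpha\bigr)=\deg\bigl(\xi_\Gamma^*X\cdot\alpha\bigr).
\end{equation}
If $Z\subset Y$ is closed, then $A_*(Z)\to A_*(Y)\to A_*(Y\setminus Z)\to0$ is exact (excision). If $Z'\to Z$ is finite and surjective, then $A_*(Z')\to A_*(Z)$ is surjective, because the coefficients are rational. Together these give: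
\begin{equation}\label{eq:excision}
\begin{gathered}
\text{if $Z=\textstyle\bigcup_{\Gamma\in\mathcal G}\xi_\Gamma(\overline{\mathcal M}_\Gamma)$ for a set $\mathcal G$ of stable graphs, then the kernel of}\\
\text{$A^g(\overline{\mathcal M}_{g,n})\to A^g(\overline{\mathcal M}_{g,n}\setminus Z)$ is $\textstyle\sum_{\Gamma\in\mathcal G}(\xi_\Gamma)_*A^{g-|E(\Gamma)|}(\overline{\mathcal M}_\Gamma)$.}
\end{gathered}
\end{equation}

The Hodge bundle $\mathbb E=\pi_*\omega_\pi$ on $\overline{\mathcal M}_{h,m}$ has rank $h$, its dual is $R^1\pi_*\mathcal O$, and $\lambda_i=c_i(\mathbb E)$. Mumford's relation is $c(\mathbb E)c(\mathbb E^\vee)=1$. In terms of the Chern roots $a_j$ of $\mathbb E$ it says that $\prod_j(u-a_j)(u+a_j)=u^{2h}$ as polynomials in $u$. Hence, for a line bundle $L$ with $c_1(L)=\ell$ on a space mapping to $\overline{\mathcal M}_{h,m}$,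
\begin{equation}\label{eq:mumford}
c_h(\mathbb E^\vee\otimes L)\,c_h(\mathbb E^\vee\otimes L^\vee)=\prod_j(\ell-a_j)(-\ell-a_j)=(-1)^h\ell^{2h}.
\end{equation}
This identity is used twice below, once with $\ell^2=0$ and once with $\ell$ an equivariant parameter.

We write $\langle\tau_{a_1}\cdots\tau_{a_m}\rangle_h=\int_{\overline{\mathcal M}_{h,m}}\psi_1^{a_1}\cdots\psi_m^{a_m}$; this is $0$ unless $\sum a_i=3h-3+m$, and it is $0$ by convention if some $a_i<0$ or if $2h-2+m\le0$. In genus $0$ it equals $(m-3)!/\prod_ia_i!$. When the spaces on both sides are stable, the string and dilaton equations read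
\[
\Bigl\langle\tau_0\prod_{i=1}^m\tau_{a_i}\Bigr\rangle_h=\sum_{j}\Bigl\langle\tau_{a_j-1}\prod_{i\ne j}\tau_{a_i}\Bigr\rangle_h,\qquad
\Bigl\langle\tau_1\prod_{i=1}^m\tau_{a_i}\Bigr\rangle_h=(2h-2+m)\Bigl\langle\prod_{i=1}^m\tau_{a_i}\Bigr\rangle_h .
\]

\subsection*{Reducible curves}

\begin{lemma}\label{lem:irr}
Let $U\subset\overline{\mathcal M}_{g,n}$ be the open substack of irreducible curves. Then $A^g(\overline{\mathcal M}_{g,n})/N^g\cong A^g(U)$.
\end{lemma}

\begin{proof}
The complement of $U$ is the union of the images of the $\xi_\Gamma$ with $|V(\Gamma)|\ge2$. Apply \eqref{eq:excision} and the surjectivity of restriction to $U$.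
\end{proof}

The next lemma reduces all graphs in the definition of $N^g$ to the simplest ones.

\begin{lemma}\label{lem:two}
If $|V(\Gamma)|\ge2$, then $\xi_\Gamma=\xi_{\overline\Gamma}\circ\eta$ for a morphism $\eta\colon\overline{\mathcal M}_\Gamma\to\overline{\mathcal M}_{\overline\Gamma}$ and a stable graph $\overline\Gamma$ with exactly two vertices and no loops.
\end{lemma}

\begin{proof}
Delete one edge from a spanning tree of $\Gamma$. This splits $V(\Gamma)$ into two nonempty parts, each of which spans a connected subgraph. Cut the edges between the two parts into pairs of legs; the result is two stable graphs $\Gamma'$ and $\Gamma''$. Let $\overline\Gamma$ have two vertices with the genera and legs of $\Gamma'$ and $\Gamma''$, with the cut edges restored. It is stable, because $2g(\Gamma')-2+n(\Gamma')=\sum_{v\in V(\Gamma')}(2g_v-2+n_v)>0$, and likewise for $\Gamma''$. Take $\eta=\xi_{\Gamma'}\times\xi_{\Gamma''}$.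
\end{proof}

\subsection*{Genus one by hand}
Let $g=1$. Then $N^1$ is spanned by the fundamental classes of graphs with two vertices and one edge, that is, by the images of $\overline{\mathcal M}_{0,|S|+1}\times\overline{\mathcal M}_{1,n-|S|+1}$ for $S\subset\{1,\dots,n\}$ with $|S|\ge2$. The class $\psi_1\cdots\psi_{n-1}$ restricts to $0$ on each of them: at least $|S|-1$ of its factors land on $\overline{\mathcal M}_{0,|S|+1}$, which has dimension $|S|-2$. On the bouquet $\overline{\mathcal M}_{0,n+2}$ it has degree $(n-1)!$. By \eqref{eq:proj}, $c\,(n-1)!=0$.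

In genus one a dimension count at a rational vertex is enough. In higher genus both vertices may have positive genus, and there may be no markings at all, so $\psi$-monomials are not available as test classes in general. The relation $\lambda_h^2=0$ for $h\ge1$, which is \eqref{eq:mumford} for $L=\mathcal O$, looks like the right tool for a vertex of positive genus. But $\lambda$ classes are blind to the bouquet: taking residues at one branch of each node trivializes $\xi_{\Gamma_0}^*\mathbb E$, so all $\lambda_i$ with $i\ge1$ vanish there. The remedy is to twist. If the curve carries a map to $\mathbb P^1$, then $H^1(\mathcal O)$ can be replaced by $H^1$ of a pulled-back line bundle. A loop then contributes the first Chern class of that line bundle at the node, which is not zero, while \eqref{eq:mumford} still applies on contracted components.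

\section{Maps of degree one and the test class}\label{sec:maps}

Let $M_{h,m}(d)=\overline{\mathcal M}_{h,m}(\mathbb P^1,d)$ be the proper Deligne--Mumford stack of stable maps: morphisms $f\colon C\to\mathbb P^1$ of degree $d$ from a connected nodal curve of arithmetic genus $h$ with $m$ distinct smooth markings, with finitely many automorphisms. It has a virtual class $[M_{h,m}(d)]^{\mathrm{vir}}$ of dimension $2h-2+2d+m$, a universal curve $\pi$, a universal map $f$, and evaluation maps $\mathrm{ev}_i$. Let $H_i$ be the pullback of the class of a point under $\mathrm{ev}_i$, so that $H_i^2=0$. For $2h-2+m>0$ let $p\colon M_{h,m}(d)\to\overline{\mathcal M}_{h,m}$ be the morphism that forgets $f$ and stabilizes the curve. We identify $\mathcal O(2)=T_{\mathbb P^1}$ and $\mathcal O(-2)=T^*_{\mathbb P^1}$.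

\subsection*{Degree zero}
For $2h-2+m>0$ a map of degree $0$ is a stable curve and a point, and the obstruction space is $H^1(C,\mathcal O)\otimes T_{\mathbb P^1}$. Thus $M_{h,m}(0)=\overline{\mathcal M}_{h,m}\times\mathbb P^1$ and
\begin{equation}\label{eq:deg0}
[M_{h,m}(0)]^{\mathrm{vir}}=c_h(\mathbb E^\vee\otimes L^\vee)\cap[\overline{\mathcal M}_{h,m}\times\mathbb P^1],
\end{equation}
where $L$ is the pullback of $\mathcal O(-2)$ from the second factor.

\subsection*{Degree one}
If $f$ has degree $1$, exactly one component $C_0$ of $C$ is not contracted, and $f|_{C_0}$ is finite and birational onto $\mathbb P^1$, hence an isomorphism. Let $T_1,\dots,T_r$ be the connected components of the union of the other components; we call them \emph{tails}. Each $T_j$ is contracted to a point $y_j$, so it meets $C_0$ in the single point over $y_j$. The genera of the tails add up to $h$. For a line bundle $\mathcal L$ on $\mathbb P^1$, separate the tails from $C_0$. The map from $H^0(T_j,f^*\mathcal L)=\mathcal L_{y_j}$ to the fiber at the node is an isomorphism, so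 the long exact sequence of the normalization gives
\begin{equation}\label{eq:tails}
H^0(C,f^*\mathcal L)=H^0(\mathbb P^1,\mathcal L),\qquad H^1(C,f^*\mathcal L)=H^1(\mathbb P^1,\mathcal L)\oplus\bigoplus_jH^1(T_j,\mathcal O)\otimes\mathcal L_{y_j}.
\end{equation}

\begin{lemma}\label{lem:BQ}
On $M_{h,m}(1)$ we have $\pi_*f^*\mathcal O(-2)=0$, and $B_{h,m}=R^1\pi_*f^*\mathcal O(-2)$ is a vector bundle of rank $h+1$. Pullback $H^1(\mathbb P^1,\mathcal O(-2))\otimes\mathcal O\to B_{h,m}$ is the inclusion of a trivial line subbundle. The quotient $Q_{h,m}$ is a vector bundle of rank $h$ with $c(Q_{h,m})=c(B_{h,m})$, and its fiber at $f$ is $\bigoplus_jH^1(T_j,\mathcal O)\otimes T^*_{y_j}\mathbb P^1$.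
\end{lemma}

\begin{proof}
By \eqref{eq:tails}, $h^0(C,f^*\mathcal O(-2))=0$ and $h^1(C,f^*\mathcal O(-2))=1+h$ at every point. By cohomology and base change, $\pi_*=0$ and $R^1\pi_*$ is locally free and commutes with base change. At each point the pullback map followed by restriction to $C_0$ is an isomorphism onto the summand $H^1(\mathbb P^1,\mathcal O(-2))$ of \eqref{eq:tails}. So it is injective on fibers, with cokernel the sum of the remaining summands.
\end{proof}

For $\mathcal L=T_{\mathbb P^1}$, formula \eqref{eq:tails} gives $H^1(C,f^*T_{\mathbb P^1})=\bigoplus_jH^1(T_j,\mathcal O)\otimes T_{y_j}\mathbb P^1$, the space that controls obstructions. The fiber of $Q_{h,m}$ is the same space with the tangent line replaced by its dual. This is the pairing that appears in \eqref{eq:mumford}, and it is the reason for the choice of $\mathcal O(-2)$.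

\begin{definition}\label{def:X}
For $2h-2+m>0$ let
\[
X_{h,m}=p_*\Bigl(c_h(Q_{h,m})\prod_{i=1}^mH_i\cap[M_{h,m}(1)]^{\mathrm{vir}}\Bigr).
\]
\end{definition}

The dimension of $X_{h,m}$ is $(2h+m)-h-m=h$, so its codimension is $2h-3+m$. The factors $H_i$ play the role of the $\psi_i$ in genus one: they send the markings to prescribed distinct points, so that two markings cannot lie on one tail.

\begin{lemma}\label{lem:genus0}
For $m\ge3$ we have $\deg X_{0,m}=1$.
\end{lemma}

\begin{proof}
In genus $0$ the obstruction space $H^1(C,f^*T_{\mathbb P^1})$ vanishes, so $M_{0,m}(1)$ is smooth of pure dimension $m$ and the virtual class is the fundamental class. Consider $\mathrm{ev}\colon M_{0,m}(1)\to(\mathbb P^1)^m$. A tail of genus $0$ carries at least two markings, by stability. So over the open set of $m$-tuples of distinct points there are no tails, $f$ identifies $C$ with $\mathbb P^1$, and $\mathrm{ev}$ is an isomorphism. Hence $\mathrm{ev}_*[M_{0,m}(1)]=[(\mathbb P^1)^m]$ and $\deg X_{0,m}=\int_{M_{0,m}(1)}\prod_iH_i=1$.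
\end{proof}

\section{Restriction of the test class to boundary strata}\label{sec:restrict}

\subsection*{Splitting of the virtual class}
By \eqref{eq:proj} we need $\xi_\Gamma^*X_{g,n}$, and for this we need to know how the virtual class behaves under gluing. Put $M^\Gamma=\overline{\mathcal M}_\Gamma\times_{\overline{\mathcal M}_{g,n}}M_{g,n}(1)$. The degree $1$ has to be assigned to one vertex. For $v_0\in V(\Gamma)$ let
\[
P_{v_0}=M_{g_{v_0},n_{v_0}}(1)\times\prod_{v\ne v_0}M_{g_v,n_v}(0),
\]
let $[P_{v_0}]^{\mathrm{vir}}$ be the product of the virtual classes, and let $\iota\colon M_{\Gamma,v_0}\to P_{v_0}$ be the closed substack where the two half-edges $e',e''$ of every edge $e$ have the same image in $\mathbb P^1$. It is the pullback of the diagonal $\Delta\colon(\mathbb P^1)^{E(\Gamma)}\to(\mathbb P^1\times\mathbb P^1)^{E(\Gamma)}$ under evaluation. Gluing defines $\gamma_{v_0}\colon M_{\Gamma,v_0}\to M^\Gamma$. The splitting property, proved by Behrend \cite{Behrend} in the form of the axioms ``products'', ``glueing'' and ``isogenies'' of Behrend and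 Manin, states that
\begin{equation}\label{eq:split}
\xi_\Gamma^![M_{g,n}(1)]^{\mathrm{vir}}=\sum_{v_0\in V(\Gamma)}(\gamma_{v_0})_*\,\Delta^![P_{v_0}]^{\mathrm{vir}}.
\end{equation}
Refined Gysin maps commute with proper pushforward in fiber squares and with Chern classes. The composition of $\gamma_{v_0}$ with the projection to $\overline{\mathcal M}_\Gamma$ is $p_{v_0}\circ\iota$, where $p_{v_0}\colon P_{v_0}\to\overline{\mathcal M}_\Gamma$ is the product of the stabilization maps. Since $c_g(Q_{g,n})=c_g(B_{g,n})$, we obtain
\begin{equation}\label{eq:pull}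
\xi_\Gamma^*X_{g,n}=\sum_{v_0}(p_{v_0})_*\,\iota_*\Bigl(c_g(B)\prod_{i=1}^nH_i\cap\Delta^![P_{v_0}]^{\mathrm{vir}}\Bigr),
\end{equation}
where $B$ is the bundle $R^1\pi_*f^*\mathcal O(-2)$ of the glued family over $M_{\Gamma,v_0}$. In each case below, $c_g(B)\prod_iH_i$ is the restriction of a polynomial $\beta$ in Chern classes of bundles on $P_{v_0}$. The diagonal of $\mathbb P^1\times\mathbb P^1$ has class $H\otimes1+1\otimes H$, with $H$ the class of a point, so then
\begin{equation}\label{eq:beta}
\iota_*\bigl(\iota^*\beta\cap\Delta^![P_{v_0}]^{\mathrm{vir}}\bigr)=\prod_{e}(H_{e'}+H_{e''})\cdot\beta\cap[P_{v_0}]^{\mathrm{vir}}.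
\end{equation}

\subsection*{The case $g=1$, $n=2$}
All three mechanisms of the proof occur here. Let $\Gamma$ have a vertex $u$ of genus $1$ and a vertex $w$ of genus $0$ with both legs, joined by an edge; its class spans $N^1$. Let $x$ be the point class on the factor $\mathbb P^1$ of the space of degree-zero maps.

\emph{Degree $1$ at $u$.} The rational curve is contracted, both markings have the same image, and $H_1H_2=x^2=0$.

\emph{Degree $1$ at $w$.} The curve of genus $1$ is contracted. As in \eqref{eq:tails}, $B$ is the sum of $\mathbb E^\vee\otimes L$ and the trivial line bundle $B_{0,3}$, so $c_1(B)=-\lambda_1-2x$. The virtual class \eqref{eq:deg0} contributes $-\lambda_1+2x$. The product is $\lambda_1^2-4x^2=0$.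

\emph{The loop.} For $\Gamma_0$ we have $P_{v_0}=M_{0,4}(1)$, with markings $3,4$ glued. The normalization sequence makes $B$ an extension of the trivial line bundle $B_{0,4}$ by $\mathrm{ev}_3^*\mathcal O(-2)$, so $c_1(B)=-2H_3$. The integrand is $(H_3+H_4)(-2H_3)H_1H_2=-2H_1H_2H_3H_4$, of degree $-2$ by Lemma~\ref{lem:genus0}.

\subsection*{The general case}
The new feature in general is that the two vertices may be joined by several edges. The extra nodes then supply the factors $x$ that the legs supplied above.

\begin{proposition}\label{prop:restrict}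
\begin{enumerate}
\item[(a)] If $|V(\Gamma)|\ge2$, then $\xi_\Gamma^*X_{g,n}=0$.
\item[(b)] For $0\le h\le g$ we have $\xi_{\Gamma_h}^*X_{g,n}=(-2)^{g-h}X_{h,\,n+2(g-h)}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:two} we may assume that $\Gamma$ has two vertices, no loops and $r\ge1$ edges. We show that each of the two terms of \eqref{eq:pull} vanishes. Let $v=v_0$ carry the degree and let $w$ be the other vertex, so that $g=g_v+g_w+r-1$ and $w$ has $n_w-r$ legs. Here $P_v=M_{g_v,n_v}(1)\times\overline{\mathcal M}_{g_w,n_w}\times\mathbb P^1$; let $x$ be the point class and $L$ the bundle $\mathcal O(-2)$ on the last factor, so $c_1(L)=-2x$.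

The domain of the glued family is $C_v\cup C_w$, with $r$ nodes in common, and $f$ is constant on $C_w$. Thus $f^*\mathcal O(-2)$ restricts to $L$ at each of these nodes, and on $C_w$ it has direct images $L$ and $\mathbb E_w^\vee\otimes L$. By Lemma~\ref{lem:BQ}, $\pi_*$ vanishes on $C$ and on $C_v$. The normalization sequence gives the exact sequence
\[
0\to L\to L^{\oplus r}\to B\to B_{g_v,n_v}\oplus(\mathbb E_w^\vee\otimes L)\to0 .
\]
Therefore $c(B)=c(Q_{g_v,n_v})\,c(\mathbb E_w^\vee\otimes L)\,c(L)^{r-1}$. The ranks on the right add up to $g_v+g_w+r-1=g$; this is where passing from $B_{g_v,n_v}$ to $Q_{g_v,n_v}$ is needed. The part of degree $g$ is then the product of the top Chern classes. Since $H_i=x$ for each leg $i$ at $w$, we may take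
\[
\beta=\Bigl(c_{g_v}(Q_{g_v,n_v})\prod_{i\text{ leg at }v}H_i\Bigr)\times\Bigl(c_{g_w}(\mathbb E_w^\vee\otimes L)\,(-2x)^{r-1}x^{\,n_w-r}\Bigr).
\]
Cap the second factor with the virtual class \eqref{eq:deg0}. By \eqref{eq:mumford} the result is
\[
(-1)^{g_w}(-2x)^{2g_w}\,(-2)^{r-1}x^{\,n_w-1}\cap[\overline{\mathcal M}_{g_w,n_w}\times\mathbb P^1].
\]
The exponent of $x$ is $2g_w+n_w-1$, and stability of $w$ says $2g_w+n_w\ge3$. Since $x^2=0$, we get $\beta\cap[P_v]^{\mathrm{vir}}=0$, and the term vanishes by \eqref{eq:beta}.

(b) Put $m=n+2(g-h)$. Now $P_{v_0}=M_{h,m}(1)$, and $\pi_*$ vanishes on the unglued curve, so the normalization sequence is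
\[
0\to\bigoplus_e\mathrm{ev}_{e'}^*\mathcal O(-2)\to B\to B_{h,m}\to0 .
\]
There are $g-h$ edges and $Q_{h,m}$ has rank $h$, so $c_g(B)=c_h(Q_{h,m})\prod_e(-2H_{e'})$. In \eqref{eq:beta} each loop contributes $(H_{e'}+H_{e''})(-2H_{e'})=-2H_{e'}H_{e''}$. The right side of \eqref{eq:pull} becomes $(-2)^{g-h}p_*\bigl(c_h(Q_{h,m})\prod_{j=1}^mH_j\cap[M_{h,m}(1)]^{\mathrm{vir}}\bigr)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:proj} and Proposition~\ref{prop:restrict}(a), $X_{g,n}$ pairs to $0$ with $N^g$. By part (b) with $h=0$ and Lemma~\ref{lem:genus0}, applied with $m=n+2g\ge3$, it pairs to $(-2)^g$ with the bouquet class. Pairing $c\,(\xi_{\Gamma_0})_*1+\zeta=0$ with $X_{g,n}$ gives $c\,(-2)^g=0$.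
\end{proof}

\begin{remark}
The hypothesis $|V(\Gamma)|\ge2$ enters only through the existence of a stable vertex of degree $0$; the decoration $\alpha$ never enters. The twist $\mathcal O(-2)$ cannot be replaced by $\mathcal O(-1)$ in this argument: at a contracted vertex of genus $1$ with one half-edge one would get $(-\lambda_1-x)(-\lambda_1+2x)=-\lambda_1x$, which has degree $-\frac1{24}$ on $\overline{\mathcal M}_{1,1}\times\mathbb P^1$.
\end{remark}

\begin{example}\label{ex:11}
For $(g,n)=(1,1)$ the class $X_{1,1}$ has codimension $0$ and the bouquet class has degree $\deg[\overline{\mathcal M}_{0,3}]=1$. So $X_{1,1}=-2[\overline{\mathcal M}_{1,1}]$ and $\varepsilon(\psi_1)=\langle\tau_1\rangle_1=\frac1{24}=\frac1{8\cdot3!!}$, as Theorem~\ref{thm:B}(2) asserts.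
\end{example}

\section{Tautological classes modulo reducible curves}\label{sec:GV}

Theorem~\ref{thm:A} bounds the image of $R^g$ in $A^g/N^g$ from below. The bound from above comes from Theorem~$\star$ of Graber and Vakil \cite{GV}: \emph{a tautological class of codimension $i$ on $\overline{\mathcal M}_{g,n}$ vanishes on the open set of curves with fewer than $i-g+1$ components of genus $0$.} The genus of a component is the genus $g_v$ of its vertex in the dual graph.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Take $i=g$. A class $\zeta\in R^g$ vanishes on the complement of the closed locus $Z$ of curves with at least one component of genus $0$. This $Z$ is the union of the images of $\xi_\Gamma$ over the graphs $\Gamma$ with a vertex of genus $0$: a curve in $Z$ lies in the image for its own dual graph, and a stable curve of genus $0$ has only components of genus $0$. By \eqref{eq:excision}, $\zeta=\sum_\Gamma(\xi_\Gamma)_*\alpha_\Gamma$ over such $\Gamma$. The only one with a single vertex is $\Gamma_0$, and $\alpha_{\Gamma_0}\in A^0(\overline{\mathcal M}_{0,n+2g})=\mathbb Q$.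 So $\zeta\equiv c\,(\xi_{\Gamma_0})_*1\pmod{N^g}$ for some $c\in\mathbb Q$. By Theorem~\ref{thm:A}, $\varepsilon$ vanishes on $N^g$ and equals $1$ on the bouquet class; hence $c=\varepsilon(\zeta)$, and the bouquet class is not in $N^g$.
\end{proof}

\section{A localization formula for the test class}\label{sec:loc}

By Proposition~\ref{prop:restrict}(b), part (2) of Theorem~\ref{thm:B} is a statement about the numbers
\[
I_g(k_1,\dots,k_m)=\int_{\overline{\mathcal M}_{g,m}}X_{g,m}\prod_i\psi_i^{k_i},\qquad\sum_ik_i=g .
\]
Boundary restriction says nothing about them. We express them through the brackets $\langle\cdots\rangle$ by localization, where \eqref{eq:mumford} removes all $\lambda$ classes.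

\subsection*{Equivariant lifts}
Let $\mathbb C^*$ act on $\mathbb P^1$ with weight $t$ on $T_0\mathbb P^1$ and $-t$ on $T_\infty\mathbb P^1$, and on stable maps by composition. The bundle $\mathcal O(-2)=T^*_{\mathbb P^1}$ is equivariant, and so are $B_{g,m}$, its line subbundle and $Q_{g,m}$. Choose a decomposition $A_1\sqcup A_2=\{1,\dots,m\}$. Lift $H_i$ to $\mathrm{ev}_i^*[0]$ for $i\in A_1$ and to $\mathrm{ev}_i^*[\infty]$ for $i\in A_2$. The class $[0]$ restricts to $t$ at $0$ and to zero at $\infty$; the class $[\infty]$ restricts to zero at $0$ and to $-t$ at $\infty$. Let $\widetilde X$ be the resulting equivariant version of Definition~\ref{def:X}. The action on $\overline{\mathcal M}_{g,m}$ is trivial, so $\widetilde X$ lies in $A^*(\overline{\mathcal M}_{g,m})[t]$; it is homogeneous of degree $2g-3+m$, and its $t^0$ coefficient is $X_{g,m}$. With $K=\sum_ik_i$, the integral of $\widetilde X\prod_i\psi_i^{k_i}$ is a constant times $t^{K-g}$ and is a polynomial in $t$. Hence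
\begin{equation}\label{eq:vanish}
\int_{\overline{\mathcal M}_{g,m}}\widetilde X\prod_i\psi_i^{k_i}=\begin{cases}0&\text{if }K<g,\\ I_g(k)&\text{if }K=g.\end{cases}
\end{equation}
Both cases will be used, and so will the freedom to choose $A_1$ and $A_2$.

\subsection*{Fixed loci}
Call a pair $(h,A)$ \emph{stable} if $2h-1+|A|>0$. The unstable pairs are $(0,\{i\})$ and $(0,\emptyset)$. Let $\overline{\mathcal M}(h,A)$ be the space of stable curves of genus $h$ with markings $A\cup\{\bullet\}$ in the stable case, and a point otherwise. Define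
\[
V_{h,A}(w)=\frac{(-1)^h\,w^{2h+|A|}}{w\,(w-\psi_\bullet)}\quad\text{if $(h,A)$ is stable},\qquad V_{h,A}(w)=1\quad\text{otherwise}.
\]
For $g_1+g_2=g$ let $F_{g_1,g_2}=\overline{\mathcal M}(g_1,A_1)\times\overline{\mathcal M}(g_2,A_2)$. Since $2g-2+m>0$, at least one pair is stable. Let $q\colon F_{g_1,g_2}\to\overline{\mathcal M}_{g,m}$ be the map that glues the two points $\bullet$ if both pairs are stable, renames $\bullet$ as $i$ if one pair is $(0,\{i\})$, and forgets $\bullet$ if one pair is $(0,\emptyset)$.

\begin{proposition}\label{prop:loc}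
In $A^*(\overline{\mathcal M}_{g,m})[t,t^{-1}]$ we have
$\displaystyle\widetilde X=\sum_{g_1+g_2=g}q_*\bigl(V_{g_1,A_1}(t)\,V_{g_2,A_2}(-t)\bigr)$.
\end{proposition}

\begin{proof}
The virtual localization formula of Graber and Pandharipande states that $[M]^{\mathrm{vir}}=\sum_F j_*\bigl([F]^{\mathrm{vir}}/e(N_F^{\mathrm{vir}})\bigr)$ after inverting $t$, where $F$ runs over the components of the fixed locus. With $D$ the divisor of markings, consider the $K$-theory class
\[
\mathcal T=H^0(C,f^*T_{\mathbb P^1})-H^1(C,f^*T_{\mathbb P^1})+\operatorname{Ext}^1(\Omega_C(D),\mathcal O_C)-\operatorname{Ext}^0(\Omega_C(D),\mathcal O_C).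
\]
Its part of nonzero weight is $N_F^{\mathrm{vir}}$, and its part of weight zero defines $[F]^{\mathrm{vir}}$.

A map of degree $1$ is fixed exactly when all special points of $C_0$ lie over $0$ and $\infty$. Each of these two points of $C_0$ is a node with a tail, a marking, or an ordinary point. The lifts of the $H_i$ vanish unless the markings over $0$ are those in $A_1$ and the markings over $\infty$ are those in $A_2$. So the contributing loci are the $F_{g_1,g_2}$, the three possibilities correspond to $(h,A)$ stable, $(0,\{i\})$ and $(0,\emptyset)$, and $p$ restricts to $q$.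

Write $[w]$ for the trivial line bundle of weight $w$. With $z$ a coordinate at $0$, the vector fields $\partial_z,z\partial_z,z^2\partial_z$ have weights $t,0,-t$; the first is nonzero at $0$ and the last is nonzero at $\infty$. By \eqref{eq:tails},
\[
H^0-H^1=[t]+[0]+[-t]-\mathbb E_1^\vee\otimes[t]-\mathbb E_2^\vee\otimes[-t].
\]
The space $\operatorname{Ext}^0$ consists of the vector fields on $C_0$ vanishing at its special points. It is $[0]$, plus $[w]$ for each fixed point of tangent weight $w$ that is an ordinary point. The space $\operatorname{Ext}^1$ consists of the tangent space of $F_{g_1,g_2}$, of weight $0$, and a line for the smoothing of each node on $C_0$, the tensor product of the two tangent lines, with Euler class $w-\psi_\bullet$. The two copies of $[0]$ cancel, so the part of weight zero is the tangent bundle of $F_{g_1,g_2}$ and $[F]^{\mathrm{vir}}=[F]$. By Lemma~\ref{lem:BQ}, $Q_{g,m}$ restricts to $\mathbb E_1^\vee\otimes[-t]+\mathbb E_2^\vee\otimes[t]$.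

Everything is now a product over the two fixed points. At a point of tangent weight $w\in\{t,-t\}$ with data $(h,A)$, the lifts of the $H_i$ give $w^{|A|}$. In the stable case the total is
\[
w^{|A|}\cdot c_h(\mathbb E^\vee\otimes[-w])\cdot\frac{c_h(\mathbb E^\vee\otimes[w])}{w\,(w-\psi_\bullet)}=V_{h,A}(w)
\]
by \eqref{eq:mumford} with $\ell=w$. For $(0,\{i\})$ the normal bundle contributes $[w]$, and the total is $w/w=1$. For $(0,\emptyset)$ it contributes $[w]-[w]=0$, and the total is $1$.
\end{proof}

\begin{example}\label{ex:12}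
Let $(g,m)=(1,2)$, $A_1=\{1\}$, $A_2=\{2\}$. On $F_{1,0}$ the point $\bullet$ becomes $2$ and $V_{1,\{1\}}(t)=-t-\psi_2-\cdots$. On $F_{0,1}$ it becomes $1$ and $V_{1,\{2\}}(-t)=t-\psi_1+\cdots$. So $X_{1,2}=-\psi_1-\psi_2$, a test class of the kind found by hand in Section~\ref{sec:prelim}, of degree $-2$ on $\overline{\mathcal M}_{0,4}$.
\end{example}

\begin{example}\label{ex:20}
Let $(g,m)=(2,0)$. On $F_{2,0}$ and $F_{0,2}$ we have $V_{2,\emptyset}(\pm t)=\sum_a(\pm t)^{2-a}\psi_\bullet^a$, and each locus contributes $\pi_*\psi_\bullet^2=\kappa_1$ to the $t^0$ coefficient. On $F_{1,1}$ the product is $1+O(t^{-1})$. So $X_{2,0}=2\kappa_1+2\delta_1$, where $2\delta_1$ is the pushforward of $1$ under $\overline{\mathcal M}_{1,1}\times\overline{\mathcal M}_{1,1}\to\overline{\mathcal M}_2$ and $\delta_1$ is the divisor of curves with a separating node. On the two-vertex stratum $\overline{\mathcal M}_{1,1}\times\overline{\mathcal M}_{0,3}$ we have $\deg\kappa_1=\langle\tau_0\tau_2\rangle_1=\frac1{24}$ and $\deg\delta_1=-\langle\tau_1\rangle_1=-\frac1{24}$, so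 $X_{2,0}$ has degree $0$. On the bouquet $\overline{\mathcal M}_{0,4}$ we have $\deg\kappa_1=\langle\tau_0^4\tau_2\rangle_0=1$, and exactly one boundary point has a separating node, so $\deg\delta_1=1$ and $X_{2,0}$ has degree $4=(-2)^2$.
\end{example}

\subsection*{Generating series}
To turn Proposition~\ref{prop:loc} into a product of two series, fix exponents $k_i\ge0$. For a finite set $A$ put $K_A=\sum_{i\in A}k_i$ and $a_h(A)=3h-2+|A|-K_A$, and define
\[
c_h(A)=\Bigl\langle\tau_{a_h(A)}\prod_{i\in A}\tau_{k_i}\Bigr\rangle_h\ \text{ for $(h,A)$ stable},\qquad c_0(\{i\})=(-1)^{k_i},\qquad c_0(\emptyset)=1,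
\]
\[
F_A(y)=\sum_{h\ge0}c_h(A)\,y^{a_h(A)} .
\]
This is a Laurent series in $y$. The two unstable values are chosen so that the next formula needs no exceptions.

\begin{proposition}\label{prop:series}
Let $g\ge1$, $A_1\ne\emptyset$, $m_2=|A_2|$ and $K=\sum_{i=1}^mk_i\le g$. Then
\begin{equation}\label{eq:series}
\int_{\overline{\mathcal M}_{g,m}}\widetilde X\prod_i\psi_i^{k_i}=(-1)^{g+m_2}\,t^{K-g}\,\bigl[y^{3g-4+m-K}\bigr]\,F_{A_1}(y)\,F_{A_2}(-y).
\end{equation}
\end{proposition}

\begin{proof}
Since $a_{g_1}(A_1)+a_{g_2}(A_2)=3(g_1+g_2)-4+m-K$, the coefficient on the right is $\sum_{g_1+g_2=g}(-1)^bc_{g_1}(A_1)c_{g_2}(A_2)$ with $b=a_{g_2}(A_2)$. Write also $a=a_{g_1}(A_1)$. We show that $F_{g_1,g_2}$ contributes $(-1)^{g+m_2+b}t^{K-g}c_{g_1}(A_1)c_{g_2}(A_2)$ to the left side. The power of $t$ is forced by homogeneity, so only the coefficient has to be matched.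

\emph{Both pairs stable.} We have
\[
V_{g_1,A_1}(t)V_{g_2,A_2}(-t)=\frac{(-1)^{g+m_2}t^{2g+m}}{t(t-\psi_\bullet)\,t(t+\psi'_\bullet)}=(-1)^{g+m_2}\sum_{\alpha,\beta\ge0}t^{2g+m-4-\alpha-\beta}\psi_\bullet^\alpha(-\psi'_\bullet)^\beta,
\]
and $q^*\psi_i=\psi_i$. For dimension reasons only $(\alpha,\beta)=(a,b)$ contributes; if $a<0$ or $b<0$, both sides are $0$.

\emph{$(g_1,A_1)=(0,\{i\})$.} Here $m_2=m-1$, $q^*\psi_i=\psi_\bullet$, and
\[
V_{g,A_2}(-t)=(-1)^{g+m_2}\sum_{\beta\ge0}t^{2g+m-3-\beta}(-\psi_\bullet)^\beta .
\]
The total exponent of $\psi_\bullet$ must be $b$, so $\beta=b-k_i=3g-3+m-K$. This term does occur in the sum, because $K\le g$ gives $\beta\ge2g-3+m\ge0$. The coefficient is $(-1)^{g+m_2}(-1)^{b-k_i}c_g(A_2)$, and $(-1)^{k_i}=c_0(\{i\})$.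

\emph{$(g_2,A_2)=(0,\{i\})$.} Here $m_2=1$, $b=-1-k_i$, and $V_{g,A_1}(t)=(-1)^g\sum_{\alpha\ge0}t^{2g+m-3-\alpha}\psi_\bullet^\alpha$. The term $\alpha=a-k_i=3g-3+m-K\ge0$ has coefficient $(-1)^gc_g(A_1)$. The predicted sign is $(-1)^{g+1+b}(-1)^{k_i}=(-1)^g$.

\emph{$(g_2,A_2)=(0,\emptyset)$.} Here $m_2=0$, $b=-2$, $q=\pi$ forgets $\bullet$, and $V_{g,A_1}(t)=(-1)^g\sum_{\alpha\ge0}t^{2g+m-2-\alpha}\psi_\bullet^\alpha$. The contributing term is $(-1)^g\int\psi_\bullet^a\prod_i\pi^*\psi_i^{k_i}$ with $a=3g-2+m-K\ge2g-2+m\ge1$. Now $\psi_i-\pi^*\psi_i$ is the divisor where $i$ and $\bullet$ lie alone on a rational component, and $\psi_\bullet$ vanishes on it. So $\psi_\bullet\,\pi^*\psi_i^{k}=\psi_\bullet\psi_i^{k}$, and since $a\ge1$ the integral is $c_g(A_1)$.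
\end{proof}

\section{Evaluation of the coefficients}\label{sec:eval}

The plan is as follows. With $A_2=\emptyset$, the vanishing in \eqref{eq:vanish} shows that $F_A$ is an exponential times a Laurent polynomial whose top coefficient is $\pm I_g(k)$. With $A_2\ne\emptyset$, the same formula shows that the top coefficient is multiplicative. The KdV equations then determine it for one marking.

\subsection*{The KdV equations}
Write $\langle\tau_{a_1}\cdots\tau_{a_r}\rangle=\sum_h\langle\tau_{a_1}\cdots\tau_{a_r}\rangle_h$; at most one $h$ contributes. Let $\Phi=\langle\exp\sum_is_i\tau_i\rangle$ be the generating series in variables $s_0,s_1,\dots$, and let $\langle\langle\tau_{a_1}\cdots\tau_{a_r}\rangle\rangle=\partial^r\Phi/\partial s_{a_1}\cdots\partial s_{a_r}$, whose value at $s=0$ is $\langle\tau_{a_1}\cdots\tau_{a_r}\rangle$. Witten's KdV equations, which hold by Kontsevich's theorem, read for $k\ge1$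
\begin{equation}\label{eq:kdv}
(2k+1)\langle\langle\tau_k\tau_0^2\rangle\rangle=\langle\langle\tau_{k-1}\tau_0\rangle\rangle\langle\langle\tau_0^3\rangle\rangle+2\langle\langle\tau_{k-1}\tau_0^2\rangle\rangle\langle\langle\tau_0^2\rangle\rangle+\tfrac14\langle\langle\tau_{k-1}\tau_0^4\rangle\rangle .
\end{equation}
At $s=0$ we have $\langle\tau_0^2\rangle=0$ and $\langle\tau_0^3\rangle=1$.

\begin{lemma}\label{lem:onepoint}
$F_\emptyset(y)=y^{-2}e^{y^3/24}$.
\end{lemma}

\begin{proof}
Let $w_h=c_h(\emptyset)$, so $w_0=1$ and $w_h=\langle\tau_{3h-2}\rangle_h$ for $h\ge1$. Take $k=3h$ and $s=0$ in \eqref{eq:kdv}. By the string equation $\langle\tau_{3h}\tau_0^2\rangle_h=\langle\tau_{3h-1}\tau_0\rangle_h=w_h$, and $\langle\tau_{3h-1}\tau_0^4\rangle_{h-1}=w_{h-1}$; for $h=1$ the latter is $\langle\tau_2\tau_0^4\rangle_0=1$. So $(6h+1)w_h=w_h+\frac14w_{h-1}$, and $w_h=1/(24^hh!)$.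
\end{proof}

\subsection*{Top coefficients}
For $A=\{1,\dots,m\}$ with $m\ge1$ and $k=(k_1,\dots,k_m)$ put
\[
G(k;y)=e^{-y^3/24}F_A(y),\qquad J(k)=(-1)^KI_K(k)\ \text{ if }K=\textstyle\sum_ik_i\ge1,\qquad J(0,\dots,0)=1 .
\]

\begin{lemma}\label{lem:top}
The series $G(k;y)$ is a Laurent polynomial, equal to $J(k)\,y^{2K-2+m}$ plus lower powers of $y$. For $K=0$ it equals $y^{m-2}$.
\end{lemma}

\begin{proof}
Only the exponents $3g-2+m-K$ with $g\ge0$ occur in $F_A$, hence in $G$. Take $A_1=A$ and $A_2=\emptyset$ in \eqref{eq:series}. By Lemma~\ref{lem:onepoint}, $F_A(y)F_\emptyset(-y)=y^{-2}G(k;y)$. So for $g\ge\max(K,1)$, equations \eqref{eq:vanish} and \eqref{eq:series} say that the coefficient of $y^{3g-2+m-K}$ in $G$ is $0$ if $g>K$ and $(-1)^gI_g(k)$ if $g=K$. For $K\ge1$ this is the claim. For $K=0$ only $g=0$ remains, and the coefficient is $c_0(A)$, which is $\langle\tau_{m-2}\tau_0^m\rangle_0=1$ for $m\ge2$ and $(-1)^0=1$ for $m=1$.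
\end{proof}

\begin{example}
For $m=1$ and $k=(1)$, the dilaton equation gives $c_h(A)=(2h-1)w_h$ for $h\ge1$, and $c_0(A)=-1$ fits the same formula. With $z=y^3/24$ we get $F_A=y^{-2}(2z-1)e^z$, so $G=\frac1{12}y-y^{-2}$ and $J(1)=\frac1{12}$. This agrees with $I_1(1)=-2\langle\tau_1\rangle_1=-\frac1{12}$ from Example~\ref{ex:11}.
\end{example}

\begin{lemma}\label{lem:mult}
$J(k_1,\dots,k_m)=\prod_iJ(k_i)$.
\end{lemma}

\begin{proof}
For $K=0$ both sides are $1$. Let $K\ge1$ and $m\ge2$, take $g=K$, and let $A_1,A_2$ be nonempty, with $m_j=|A_j|$, $K_j=K_{A_j}$ and exponent vectors $k',k''$. The exponentials cancel: $F_{A_1}(y)F_{A_2}(-y)=G(k';y)\,G(k'';-y)$. By Lemma~\ref{lem:top} the highest power that can occur in this product has exponent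
\[
(2K_1-2+m_1)+(2K_2-2+m_2)=2g-4+m,
\]
and its coefficient is $(-1)^{m_2}J(k')J(k'')$. This is exactly the exponent $3g-4+m-K$ extracted in \eqref{eq:series}. Hence $I_g(k)=(-1)^gJ(k')J(k'')$, that is, $J(k)=J(k')J(k'')$. Induction on $m$ finishes the proof.
\end{proof}

\begin{lemma}\label{lem:J}
$J(k)=\dfrac1{4^k(2k+1)!!}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $k\ge1$. Apply $\partial/\partial s_a$ to \eqref{eq:kdv} and set $s=0$:
\[
(2k+1)\langle\tau_k\tau_0^2\tau_a\rangle=\langle\tau_{k-1}\tau_0\tau_a\rangle+\langle\tau_{k-1}\tau_0\rangle\langle\tau_0^3\tau_a\rangle+2\langle\tau_{k-1}\tau_0^2\rangle\langle\tau_0^2\tau_a\rangle+\tfrac14\langle\tau_{k-1}\tau_0^4\tau_a\rangle .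
\]
For $|A|\ge2$ all pairs $(h,A)$ are stable, so $F_A(y)=\sum_{a\ge0}\langle\tau_a\prod_{i\in A}\tau_{k_i}\rangle y^a$. Multiply by $y^ae^{-y^3/24}$ and sum over $a\ge0$:
\begin{align*}
(2k+1)\,G(k,0,0;y)={}&G(k-1,0;y)+\langle\tau_{k-1}\tau_0\rangle\,G(0,0,0;y)\\
&+2\langle\tau_{k-1}\tau_0^2\rangle\,G(0,0;y)+\tfrac14\,G(k-1,0,0,0,0;y).
\end{align*}
By Lemma~\ref{lem:top} the exponents are at most $2k+1$ on the left and at most $2k-2$, $1$, $0$, $2k+1$ in the four terms on the right. Since $2k+1\ge3$, the coefficients of $y^{2k+1}$ give $(2k+1)J(k,0,0)=\frac14J(k-1,0,0,0,0)$. By Lemma~\ref{lem:mult} and $J(0)=1$ this is $(2k+1)J(k)=\frac14J(k-1)$.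
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By \eqref{eq:proj} and Proposition~\ref{prop:restrict}(b), the left side is $(-2)^{-g}(-2)^{g-h}I_h(k)=(-2)^{-h}I_h(k)$. For $h=0$ it is $\deg X_{0,n+2g}=1$ by Lemma~\ref{lem:genus0}. For $h\ge1$ there is at least one index $j$, because $\sum_jk_j=h$, and Lemmas~\ref{lem:mult} and~\ref{lem:J} give
\[
(-2)^{-h}I_h(k)=2^{-h}J(k)=\prod_j\frac{1}{2^{k_j}\,4^{k_j}(2k_j+1)!!}=\prod_j\frac1{8^{k_j}(2k_j+1)!!}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Behrend}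
Behrend, \emph{Gromov--Witten invariants in algebraic geometry}, Invent. Math. 127 (1997).

\bibitem{GV}
Graber and Vakil, \emph{Relative virtual localization and vanishing of tautological classes on moduli spaces of curves}, Duke Math. J. 130 (2005).

\bibitem{JW}
Felix Janda and Xin Wang, \emph{Structures in topological recursion relations}, arXiv:2601.20673 (2026).

\end{thebibliography}
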